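\title{The spinon character formula for $\widehat{sl}_n$}

\begin{abstract}
The branching functions of an integrable highest weight module of $\widehat{sl}_n$ count its irreducible $sl_n$-constituents by degree. We prove the spinon character formula, which writes each branching function as a sum over partitions $\eta$ with parts at most $n-1$. The summand is a product of two energy generating functions over the same tensor product of column crystals, divided by $q$-factorials. Apart from $\eta$, one factor depends only on the $sl_n$-weight, the other only on the level and the affine highest weight. The proof has three steps. A rotation property of the energy identifies its generating function with a Macdonald polynomial at $t=0$. The Cauchy identity then gives an analogue of the formula without level restriction. Finally, a sign-reversing involution on paths shows that restricting the level has on the combinatorial side the same effect as the alternating sum in the Weyl--Kac formula. We also treat arbitrary starting weights, full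 characters, and uniqueness of the expansion.
\end{abstract}

\section{The formula}\label{sec:formula}

\subsection*{Branching functions}

Fix $n\ge 2$. Let $\Lambda_0,\dots,\Lambda_{n-1}$ be the fundamental weights of $\widehat{sl}_n$, $h_0,\dots,h_{n-1}$ its simple coroots and $\delta$ its null root; indices are read modulo $n$. We write affine weights in the basis $\Lambda_0,\dots,\Lambda_{n-1},\delta$. The simple roots are
\[
\alpha_i=2\Lambda_i-\Lambda_{i-1}-\Lambda_{i+1}\quad(1\le i\le n-1),\qquad
\alpha_0=2\Lambda_0-\Lambda_{n-1}-\Lambda_1+\delta ,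
\]
so only $\alpha_0$ involves $\delta$, with coefficient $1$. Let $Q=\bigoplus_i\mathbb Z\alpha_i$. The \emph{level} of $\sum_i m_i\Lambda_i+c\delta$ is $\sum_i m_i$, and for $l\ge0$
\[
(P^+)_l=\Bigl\{\sum_i m_i\Lambda_i:\ m_i\in\mathbb Z_{\ge0},\ \sum_i m_i=l\Bigr\}.
\]
The \emph{classical part} $\bar\mu$ of an affine weight $\mu$ is its image under $\Lambda_0,\delta\mapsto0$ and $\Lambda_a\mapsto\bar\Lambda_a$, where $\bar\Lambda_1,\dots,\bar\Lambda_{n-1}$ are the fundamental weights of $sl_n$. A weight is determined by its level, its classical part and its $\delta$-coefficient.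

Let $\overline P^+$ be the set of dominant integral $sl_n$-weights and $\overline Q$ the root lattice of $sl_n$. We identify $\lambda\in\overline P^+$ with the partition $(\lambda_1\ge\dots\ge\lambda_{n-1}\ge0)$ for which $\lambda=\sum_a(\lambda_a-\lambda_{a+1})\bar\Lambda_a$ (with $\lambda_n=0$), and put $|\lambda|=\sum_a\lambda_a$. Then $\lambda-\nu\in\overline Q$ if and only if $|\lambda|\equiv|\nu|$ mod $n$. When $\lambda$ is added to affine weights, $\bar\Lambda_a$ is read as the level-$0$ weight $\Lambda_a-\Lambda_0$. Since $\delta\in Q$, the congruence $\Lambda\equiv\lambda+l\Lambda_0$ mod $Q$, for $\Lambda\in(P^+)_l$, is equivalent to $\bar\Lambda-\lambda\in\overline Q$.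

For $\Lambda\in(P^+)_l$ let $V(\Lambda)$ be the integrable highest weight module. A vector of weight $\Lambda-\sum_ik_i\alpha_i$ has degree $k_0$, and $V(\Lambda)_k$ denotes the degree-$k$ part, a finite-dimensional $sl_n$-module. Writing $\overline V(\lambda)$ for the irreducible $sl_n$-module of highest weight $\lambda$, the \emph{branching function} is
\[
b^{V(\Lambda)}_\lambda(q)=\sum_{k\ge0}[V(\Lambda)_k:\overline V(\lambda)]\,q^k .
\]

\subsection*{Columns}

For $1\le a\le n-1$ let $B^a$ be the crystal of the $a$-th fundamental (level-$0$) representation of $U_q'(\widehat{sl}_n)$. Its elements are the \emph{columns} $c=\{i_1<\dots<i_a\}\subset\{1,\dots,n\}$. The operator $\tilde f_i$ replaces the letter $i$ by $i+1$ if $i\in c$ and $i+1\notin c$, and gives $0$ otherwise; letters are read modulo $n$, so $\tilde f_0$ replaces $n$ by $1$. The operator $\tilde e_i$ is the partial inverse: it replaces $i+1$ by $i$, and $\tilde e_0$ replaces $1$ by $n$. In any crystal below, $\varepsilon_i(b)$ and $\varphi_i(b)$ are the largest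 $k$ with $\tilde e_i^kb\ne0$ and $\tilde f_i^kb\neq0$, respectively, and $\mathrm{wt}(b)=\sum_i(\varphi_i(b)-\varepsilon_i(b))\Lambda_i$ (modulo $\delta$). For a column $c$,
\begin{equation}\label{eq:col}
\varepsilon_i(c)+\varphi_i(c)\le1,\qquad \mathrm{wt}(c)=\sum_{j\in c}(\Lambda_j-\Lambda_{j-1}).
\end{equation}
The inequality will be used many times, above all in Lemmas~\ref{lem:e0} and~\ref{lem:reflect}.

Tensor products follow Kashiwara's convention: $\tilde e_i(b_1\otimes b_2)=\tilde e_ib_1\otimes b_2$ if $\varphi_i(b_1)\ge\varepsilon_i(b_2)$, and $b_1\otimes\tilde e_ib_2$ otherwise. Equivalently, $\tilde f_i$ acts on the left factor if $\varphi_i(b_1)>\varepsilon_i(b_2)$ and on the right factor otherwise. Hence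
\begin{equation}\label{eq:tensor}
\begin{aligned}
\varepsilon_i(b_1\otimes b_2)&=\varepsilon_i(b_1)+\max(0,\varepsilon_i(b_2)-\varphi_i(b_1)),\\
\varphi_i(b_1\otimes b_2)&=\varphi_i(b_2)+\max(0,\varphi_i(b_1)-\varepsilon_i(b_2)).
\end{aligned}
\end{equation}
The rule is associative and weights add. For a sequence $\theta=(\theta_1,\dots,\theta_L)$ in $\{1,\dots,n-1\}$ put $|\theta|=\sum_j\theta_j$ and $B_\theta=B^{\theta_1}\otimes\dots\otimes B^{\theta_L}$; $B_\emptyset$ is one point. For $b\in B_\theta$ let $n_i(b)$ be the number of factors containing the letter $i$, $n_S=\sum_{i\in S}n_i$, and $x^b=\prod_ix_i^{n_i(b)}$. The vector $(n_1(b),\dots,n_n(b))$ is the \emph{content} of $b$; its entries add up to $|\theta|$. By \eqref{eq:col}, the content is determined by the weight and $|\theta|$, and it determines the weight.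

``Classical'' means that only the operators with $i\ne0$ are used, and \emph{hw} abbreviates ``classically highest weight'' ($\tilde e_ib=0$ for $1\le i\le n-1$). Put $[a]=\{1,\dots,a\}$ and $u_a=[a]\in B^a$. By \eqref{eq:tensor}, $\varepsilon_i(b_1)\le\varepsilon_i(b_1\otimes b_2)$, so the left factor of an hw element is hw; and $u_a$ is the only hw element of $B^a$. As a classical crystal $B^a$ is that of $\bigwedge^a\mathbb C^n$. Hence every classical component of $B_\theta$ is the crystal of an irreducible module: it has exactly one hw element, and if that element has content $\kappa$, then $\sum x^b$ over the component is the Schur polynomial $s_\kappa(x_1,\dots,x_n)$.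

\subsection*{Energy and one-dimensional sums}

An isomorphism of crystals is a bijection commuting with all $\tilde e_i,\tilde f_i$; it preserves $\varepsilon_i$, $\varphi_i$ and weights. The \emph{combinatorial $R$-matrix} is an isomorphism $R:B^a\otimes B^{a'}\to B^{a'}\otimes B^a$. It preserves contents, because it preserves weights and both sides have $a+a'$ letters. The \emph{local energy} $H$ is a function on $B^a\otimes B^{a'}$ with these properties:
\begin{itemize}
\item[(H1)] $H(\tilde e_i(b\otimes b'))=H(b\otimes b')$ for $i\neq0$;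
\item[(H2)] $H(\tilde e_0(b\otimes b'))-H(b\otimes b')$ is $-1$ if $\tilde e_0$ acts on the left factor both in $b\otimes b'$ and in $R(b\otimes b')$, $+1$ if it acts on the right factor in both, and $0$ otherwise;
\item[(H3)] $H(u_a\otimes u_{a'})=0$.
\end{itemize}
Here (H1) and (H2) are required whenever $\tilde e_i(b\otimes b')\ne0$. We take the existence of $R$ and $H$ from crystal theory; Lemma~\ref{lem:connected} shows that both are unique.

For $b=b_1\otimes\dots\otimes b_L\in B_\theta$ and $i\le j$ let $b_j^{(i)}$ be the element in position $i$ after $b_j$ has been moved there by successive applications of $R$. Thus $b_j^{(j)}=b_j$. When $b_j$ has arrived in position $i+1$, the first $i$ factors are still $b_1,\dots,b_i$, so for $i<j$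
\begin{equation}\label{eq:move}
R\bigl(b_i\otimes b_j^{(i+1)}\bigr)=b_j^{(i)}\otimes\tilde b_i\qquad\text{for some }\tilde b_i .
\end{equation}
These reorderings are compositions of crystal isomorphisms, so they commute with all $\tilde e_i$. The \emph{energy} of $b$ is
\[
E(b)=\sum_{1\le i<j\le L}H\bigl(b_i\otimes b_j^{(i+1)}\bigr),
\]
with $E=0$ on $B_\emptyset$ and on single columns. Let
\[
X'_\theta(\lambda)=\sum_bq^{E(b)}\qquad(b\in B_\theta\text{ hw of }sl_n\text{-weight }\lambda).
\]
For $\Lambda^\circ\in(P^+)_l$ let $u_{\Lambda^\circ}$ be the highest element of the crystal $B(\Lambda^\circ)$ of $V(\Lambda^\circ)$; it has $\varepsilon_i=0$ and $\varphi_i=\langle\Lambda^\circ,h_i\rangle$. Put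
\[
X_\theta(\Lambda^\circ,\Lambda)=\sum_bq^{E(b)},\qquad X^{(l)'}_\theta(\Lambda)=X_\theta(l\Lambda_0,\Lambda),
\]
where the sum is over $b\in B_\theta$ such that $u_{\Lambda^\circ}\otimes b$ is annihilated by $\tilde e_0,\dots,\tilde e_{n-1}$ and has weight $\Lambda$ modulo $\delta$. By \eqref{eq:tensor} the annihilation condition reads $\varepsilon_i(b)\le\langle\Lambda^\circ,h_i\rangle$ for all $i$. So $X^{(l)'}_\theta(\Lambda)$ is the part of $X'_\theta(\bar\Lambda)$ coming from the hw elements with $\varepsilon_0(b)\le l$.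

From now on $\eta$ always denotes a partition $\eta=((n-1)^{\zeta_{n-1}},\dots,1^{\zeta_1})$, that is, $\zeta_a$ columns of height $a$. Write $(q)_m=\prod_{i=1}^m(1-q^i)$.

\begin{theorem}[Spinon character formula]\label{thm:main}
Let $n\ge2$, $l\ge1$, $\Lambda\in(P^+)_l$ and $\lambda\in\overline P^+$ with $\Lambda\equiv\lambda+l\Lambda_0$ mod $Q$. Then, as formal power series,
\[
b^{V(\Lambda)}_\lambda(q)=\sum_\eta\frac{X'_\eta(\lambda)\,X^{(l)'}_\eta(\Lambda)}{(q)_{\zeta_1}\cdots(q)_{\zeta_{n-1}}},
\]
where $\eta$ runs over the partitions $((n-1)^{\zeta_{n-1}},\dots,1^{\zeta_1})$ with $|\eta|\equiv|\lambda|$ mod $n$. The sum is $q$-adically convergent.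
\end{theorem}

The source of the question whether this formula holds is \cite{HKKOTY}. An extension to arbitrary starting weights $\Lambda^\circ$ and to full characters is Theorem~\ref{thm:ext}.

\subsection*{Why such a formula should hold, and how it is proved}

In each summand $\lambda$ enters only through $X'_\eta(\lambda)$, while $l$ and $\Lambda$ enter only through $X^{(l)'}_\eta(\Lambda)$. To see where this separation comes from, let $l$ be very large and $\Lambda=\nu+l\Lambda_0$ with $\nu\in\overline P^+$ fixed. The condition $\varepsilon_0(b)\le l$ then becomes vacuous for each fixed $\eta$, and $X^{(l)'}_\eta(\Lambda)$ becomes $X'_\eta(\nu)$. On the module side, $V(\Lambda)$ looks in low degrees like $\overline V(\nu)\otimes\mathrm{Sym}(\bigoplus_{r\ge1}q^rsl_n)$. Let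
\begin{equation}\label{eq:S}
\mathcal S(z)=\prod_{r\ge1}\Bigl[(1-q^r)^{-(n-1)}\prod_{i\ne j}(1-q^rz_i/z_j)^{-1}\Bigr],\qquad z_1\cdots z_n=1,
\end{equation}
be the graded character of the symmetric algebra, and let $A_{\lambda\nu}(q)$ be the graded multiplicity of $\overline V(\lambda)$ in $\overline V(\nu)\otimes\mathcal S$. So for $\lambda-\nu\in\overline Q$ one expects, in the limit,
\begin{equation}\label{eq:limitform}
\sum_\eta\frac{X'_\eta(\lambda)X'_\eta(\nu)}{(q)_{\zeta_1}\cdots(q)_{\zeta_{n-1}}}=A_{\lambda\nu}(q).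
\end{equation}
This has the shape of a Cauchy identity. Multiplied by Schur functions in two sets of variables and summed over $\lambda$ and $\nu$, its left side becomes a diagonal sum of products of the polynomials $\sum_\lambda X'_\eta(\lambda)s_\lambda$, with coefficients $1/\prod_a(q)_{\zeta_a}$. Macdonald polynomials at $t=0$ satisfy an identity of this shape. So one is led to prove that $\sum_{b}q^{E(b)}x^b$ is one of them (Sections~\ref{sec:two}--\ref{sec:mac}) and then to pass from $gl_n$ to $sl_n$ in the Cauchy identity (Section~\ref{sec:unres}).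

For finite $l$, the Weyl--Kac formula expresses $b^{V(\Lambda)}_\lambda$ as an alternating sum, over the affine Weyl group modulo the finite one, of shifted series $q^{k}A_{\lambda\nu}$. The point is that $X^{(l)'}_\eta(\Lambda)$ is the same alternating sum of the $q^kX'_\eta(\nu)$ (Section~\ref{sec:level}). Theorem~\ref{thm:main} follows by taking this alternating sum of \eqref{eq:limitform} (Section~\ref{sec:proof}).

\section{The case $n=2$, $l=1$ by hand}\label{sec:hand}

This section illustrates the mechanism; the proofs below do not depend on it. For $n=2$ the only columns are the one-letter columns $1$ and $2$. So $\eta=(1^L)$, and $B_\eta$ is the set of words $b_1\cdots b_L$ in $1,2$. In $B^1\otimes B^1$ the arrows are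
\[
\tilde e_1:\ 22\mapsto21\mapsto11,\qquad \tilde e_0:\ 11\mapsto12\mapsto22 .
\]
This crystal is connected and $11$ is the only element of its weight, so $R$ is the identity. By (H1) and (H3), $H=0$ on $11,21,22$. Since $\tilde e_0$ acts on the right letter of $11$, (H2) gives $H(12)=1$. As $R$ is the identity, $b_j^{(i+1)}=b_{i+1}$, and therefore
\[
E(b)=\sum_{i=1}^{L-1}(L-i)\,[\,b_ib_{i+1}=12\,],
\]
where $[\,\cdot\,]$ is $1$ if the statement holds and $0$ otherwise.

\emph{The generating function.} Let $c$ be a word of length $L$, let $\chi_i=[c_i=2]$, and let $\sigma c$ be the word with $1$ and $2$ exchanged. Clearly $E(2c)=E(c)$ and $E(1c)=E(c)+L\chi_1$. Summation by parts gives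
\[
E(c)-E(\sigma c)=\sum_{i=1}^{L-1}(L-i)(\chi_{i+1}-\chi_i)=-L\chi_1+n_2(c),
\]
hence
\begin{equation}\label{eq:handrot}
E(1c)=E(\sigma c)+n_2(c).
\end{equation}
Thus the energy of a word with a letter $1$ put in front is the energy of the rotated word, up to a count of letters. For $G_L(x_1,x_2)=\sum_bq^{E(b)}x^b$ this gives
$G_{L+1}(x_1,x_2)=x_1G_L(qx_2,x_1)+x_2G_L(x_1,x_2)$. With the rule $\binom{L+1}k_q=q^k\binom Lk_q+\binom L{k-1}_q$ for $\binom Lk_q=\frac{(q)_L}{(q)_k(q)_{L-k}}$, induction yields
\[
G_L(x_1,x_2)=\sum_{k=0}^L\binom Lk_q\,x_1^{L-k}x_2^k .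
\]

\emph{Restricted paths.} Prefixes of highest elements are highest. A highest element $p$ of weight $\Lambda_0$ has $\varphi_0(p)=1$ and $\varphi_1(p)=0$, so $p\otimes c$ is highest only for $c=1$, and it then has weight $\Lambda_1$. Likewise weight $\Lambda_1$ forces $c=2$ and leads back to $\Lambda_0$. So $1212\cdots$ is the only restricted word. For $L=2M$ its energy is $(2M-1)+(2M-3)+\dots+1=M^2$. Hence $X^{(1)'}_{(1^{2M})}(\Lambda_0)=q^{M^2}$, and the value for odd $L$ is $0$.

\emph{The formula.} Multiply the right side of Theorem~\ref{thm:main} for $\Lambda=\Lambda_0$ by the character of $\overline V(\lambda)$ and sum over the $\lambda$ with $|\lambda|$ even. As $E$ is constant on classical components (Lemma~\ref{lem:classinv}), the sums $X'_{(1^{2M})}(\lambda)$ combine to $G_{2M}$. With $x_1=z=x_2^{-1}$ the result is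
\[
\sum_{M\ge0}\frac{q^{M^2}G_{2M}(z,z^{-1})}{(q)_{2M}}
=\sum_{M\ge 0}\sum_{k=0}^{2M}\frac{q^{M^2}z^{2(M-k)}}{(q)_k(q)_{2M-k}} .
\]
For $m\ge0$ the coefficient of $z^{2m}$ is $q^{m^2}\sum_{k\ge0}\frac{q^{k(k+2m)}}{(q)_k(q)_{k+2m}}=\frac{q^{m^2}}{\prod_{i\ge1}(1-q^i)}$; the last equality sorts partitions by the largest $k\times(k+2m)$ rectangle they contain. With the symmetry $z\leftrightarrow z^{-1}$ we obtain $\prod_{i\ge1}(1-q^i)^{-1}\sum_{m\in\mathbb Z}q^{m^2}z^{2m}$, the standard character of $V(\Lambda_0)$.

\emph{The alternating sum.} This computation used that there is only one restricted path. Here is the general mechanism for $L=4$. The hw words of weight $0$ are $1122$ and $1212$, so $X'_{(1^4)}(0)=q^2+q^4$, whereas $X^{(1)'}_{(1^4)}(\Lambda_0)=q^4$. The word $1122$ fails because the prefix $p=u_{\Lambda_0}\otimes1\otimes1$ has $\varepsilon_0(p)=1$. Since $\varphi_0(p)=0$ as well, the tail $d=2\otimes2$ can be moved along its $0$-string without touching $p$. Its reflection is $1\otimes1$, and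
\[
1111\ \xrightarrow{\tilde e_0}\ 1112\ \xrightarrow{\tilde e_0}\ 1122,\qquad E=0,\,1,\,2.
\]
So $1122$ is cancelled by the hw word $1111$ of weight $4\bar\Lambda_1$:
\[
X^{(1)'}_{(1^4)}(\Lambda_0)=X'_{(1^4)}(0)-q^2X'_{(1^4)}(4\bar\Lambda_1)=q^2+q^4-q^2 .
\]
With $\hat\rho=\Lambda_0+\Lambda_1$ one has $s_0(\Lambda_0+\hat\rho)=\Lambda_0+\hat\rho-2\alpha_0$, with classical part $\bar\rho+4\bar\Lambda_1$ (where $\bar\rho=\bar\Lambda_1$) and $\delta$-coefficient $-2$. So $4\bar\Lambda_1$ and $q^2$ are what the Weyl--Kac formula attaches to $s_0$. The cancellation works because $E$ rises by exactly $1$ at each step, which mirrors the coefficient $1$ of $\delta$ in $\alpha_0$.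

For general $n$ two facts need proof: the rotation identity \eqref{eq:handrot}, where $R$ is no longer the identity, and the growth of $E$ along $0$-strings. There is also a new difficulty. For $n\ge3$ the elements $u_a\otimes c$ are too few to give a recursion for $\sum_b q^{E(b)}x^b$. They will give difference equations instead.

\section{Two columns}\label{sec:two}

Fix $1\le a,a'\le n-1$. We compute $H$ on the elements $u_a\otimes c$, and the change of $H$ under rotation of letters.

\begin{lemma}\label{lem:components}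
Let $c\in B^{a'}$ and $p=n_{[a]}(c)$. Raising $u_a\otimes c$ classically uses only operators $\tilde e_i$ with $i\notin\{0,a\}$, acting on the right factor, and ends at $u_a\otimes c_p$ with $c_p=[p]\cup\{a+1,\dots,a+a'-p\}$. The elements $u_a\otimes c_p$ (for the $p$ for which $c_p$ exists) are all the hw elements of $B^a\otimes B^{a'}$.
\end{lemma}

\begin{proof}
For $i\ne0$ we have $\varepsilon_i(u_a)=0$, and $\varphi_i(u_a)$ is $1$ for $i=a$ and $0$ otherwise. Since $\tilde e_iu_a=0$, $\tilde e_i(u_a\otimes c)\ne0$ holds if and only if $\varepsilon_i(c)>\varphi_i(u_a)$, and then $\tilde e_i$ acts on $c$. As $\varepsilon_i(c)\le1$, this means $i\ne a$ and $\varepsilon_i(c)=1$. Such an operator replaces a letter by another one within $[a]$ or within $\{a+1,\dots,n\}$, so $p$ is preserved. The process stops exactly when the letters of $c$ in $[a]$ and those in $\{a+1,\dots,n\}$ form initial segments of these two sets, that is, at $c_p$. Finally, the left factor of every hw element is $u_a$.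
\end{proof}

\begin{lemma}\label{lem:connected}
\begin{itemize}
\item[(i)] $B^a\otimes B^{a'}$ is connected under the operators $\tilde e_i,\tilde f_i$ with $i\in\mathbb Z/n$.
\item[(ii)] For every permutation $w$ of the letters, $wu_a\otimes wu_{a'}$ is the only element of its content, and it lies in the classical component of $u_a\otimes u_{a'}$. In particular $H(wu_a\otimes wu_{a'})=0$.
\item[(iii)] $R(u_a\otimes u_{a'})=u_{a'}\otimes u_a$, and $R$ and $H$ are unique. A function on $B^a\otimes B^{a'}$ satisfying \textup{(H1)} and \textup{(H2)} equals $H$ up to an additive constant.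
\end{itemize}
\end{lemma}

\begin{proof}
(i) Every element can be raised to some $u_a\otimes c_p$. Let $0\le p<\min(a,a')$ be such that $c_p$ exists, i.e.\ $a'-p\le n-a$. Choose a column $c'$ consisting of the letter $n$, of $a'-p-1$ letters from $\{a+1,\dots,n-1\}$, and of $p$ letters from $\{2,\dots,a\}$. By Lemma~\ref{lem:components}, $u_a\otimes c'$ lies in the classical component of $u_a\otimes c_p$. Since $n\notin u_a$, $\varphi_0(u_a)=0$, so $\tilde f_0(u_a\otimes c')=u_a\otimes\tilde f_0c'$. Here $\tilde f_0$ replaces $n$ by $1$ in $c'$, so $n_{[a]}(\tilde f_0c')=p+1$. Thus the component of $u_a\otimes c_p$ is linked to that of $u_a\otimes c_{p+1}$, and inductively to that of $u_a\otimes c_{\min(a,a')}=u_a\otimes u_{a'}$.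

(ii) In the content of $wu_a\otimes wu_{a'}$ the letters of $w[\min(a,a')]$ have multiplicity two. So in any element of this content both columns contain this set, which fills the smaller column, and the larger column is then determined. The weights of a classical component are invariant under permutations of the letters. So the component of $u_a\otimes u_{a'}$ contains an element of this content, and $H=0$ on this component by (H1) and (H3).

(iii) By (ii), applied also to $B^{a'}\otimes B^a$, content forces $R(u_a\otimes u_{a'})=u_{a'}\otimes u_a$. On a connected crystal an isomorphism is determined by one value, so $R$ is unique. Then (H1) and (H2) fix the change of a function along every arrow, hence determine it up to a constant.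
\end{proof}

Let $\sigma$ replace each letter $i$ by $i-1$ (and $1$ by $n$), on columns and factorwise on tensor products. Then $\varepsilon_{i-1}(\sigma b)=\varepsilon_i(b)$ and the same holds for $\varphi$. Hence $\sigma\tilde e_i=\tilde e_{i-1}\sigma$ and $\sigma\tilde f_i=\tilde f_{i-1}\sigma$, each acting on the same factor. So $\sigma^{-1}R\sigma$ is again a crystal isomorphism, and by uniqueness $R$ commutes with $\sigma$. Consequently $(\sigma b)_j^{(i)}=\sigma(b_j^{(i)})$.

The energy is not invariant under $\sigma$, because $0$ plays a special role in (H2). The defect is a difference of letter counts.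

\begin{lemma}\label{lem:rotH}
If $b\otimes b'\in B^a\otimes B^{a'}$ and $R(b\otimes b')=\tilde b'\otimes\tilde b$, then for $1\le s\le n-1$
\[
H(\sigma^sb\otimes\sigma^sb')=H(b\otimes b')-n_{[s]}(b)+n_{[s]}(\tilde b).
\]
\end{lemma}

\begin{proof}
Since $n_1(\sigma^kb)=n_{k+1}(b)$ and $R\sigma=\sigma R$, the claim follows by iteration from the case $s=1$. Put
\[
K(b\otimes b')=H(b\otimes b')-n_1(b)+n_1(\tilde b).
\]
We show that $\sigma b\otimes\sigma b'\mapsto K(b\otimes b')$ satisfies (H1) and (H2). Since $\tilde e_i\sigma=\sigma\tilde e_{i+1}$, this means that $K$ is invariant under $\tilde e_j$ for $j\ne1$, and that it changes under $\tilde e_1$ as (H2) prescribes for $\tilde e_0$. Write LR if an operator acts on the left factor of $b\otimes b'$ and on the right factor of $R(b\otimes b')$, and similarly LL, RR, RL. Recall that $b$ is a left factor and $\tilde b$ a right factor.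
\begin{itemize}
\item $\tilde e_0$ lowers $n_1$ of the factor it acts on by $1$. The changes of $H$, $-n_1(b)$, $n_1(\tilde b)$ add up to $-1+1+0$ (LL), $1+0-1$ (RR), $0+1-1$ (LR), $0+0+0$ (RL). All four sums vanish.
\item $\tilde e_1$ raises $n_1$ of the factor it acts on by $1$ and preserves $H$. So $K$ changes by $-1$ (LL), $+1$ (RR), $-1+1=0$ (LR), $0$ (RL), as required by (H2).
\item The other $\tilde e_j$ preserve $H$ and do not involve the letter $1$.
\end{itemize}
By Lemma~\ref{lem:connected}(iii), $K(b\otimes b')-H(\sigma b\otimes\sigma b')$ is constant. At $u_a\otimes u_{a'}$ we have $\tilde b=u_a$ and $K=0-1+1=0$, and $H(\sigma u_a\otimes\sigma u_{a'})=0$ by Lemma~\ref{lem:connected}(ii). So the constant is $0$.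
\end{proof}

\begin{lemma}\label{lem:Hu}
Let $c\in B^{a'}$ and $R(u_a\otimes c)=\tilde c\otimes\tilde u$. Then $n_{[a]}(\tilde c)=\min(a,a')$ and
\[
H(u_a\otimes c)=\min(a,a')-n_{[a]}(c)\ge0 .
\]
Consequently $H\ge0$ everywhere and $E\ge0$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:components}, $u_a\otimes c$ is raised to an hw element by operators $\tilde e_i$ with $i\notin\{0,a\}$. The same operators raise $\tilde c\otimes\tilde u$ to an hw element, whose left factor is $u_{a'}$. They preserve $n_{[a]}$ of each factor, so $n_{[a]}(\tilde c)=n_{[a]}(u_{a'})=\min(a,a')$.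

Next, $\sigma^au_a=v_a:=\{n-a+1,\dots,n\}$, and $H(v_a\otimes d)=0$ for all $d\in B^{a'}$. Indeed, $\varphi_i(v_a)=0$ for $i\ne0$, so the classical lowering operators act on $d$ until $v_a\otimes v_{a'}$ is reached, where $H=0$ by Lemma~\ref{lem:connected}(ii). Lemma~\ref{lem:rotH} with $s=a$ now gives $0=H(u_a\otimes c)-n_{[a]}(u_a)+n_{[a]}(\tilde u)$. By conservation of content, $H(u_a\otimes c)=n_{[a]}(\tilde c)-n_{[a]}(c)$. Finally, $H$ is constant on classical components, and each of them contains some $u_a\otimes c_p$.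
\end{proof}

\section{Energy of several columns}\label{sec:several}

Let $\theta=(\theta_1,\dots,\theta_L)$ be any sequence in $\{1,\dots,n-1\}$ and $b=b_1\otimes\dots\otimes b_L\in B_\theta$.

\begin{lemma}\label{lem:classinv}
If $k\ne0$ and $\tilde e_kb\ne0$, then $E(\tilde e_kb)=E(b)$. So $E$ is constant on classical components.
\end{lemma}

\begin{proof}
Let $i<j$. Moving $b_j$ to position $i+1$ gives $b_1\otimes\dots\otimes b_i\otimes b_j^{(i+1)}\otimes\cdots$, and this move commutes with $\tilde e_k$. There $\tilde e_k$ acts on exactly one factor. If its position is $i$ or $i+1$, then by associativity the pair $b_i\otimes b_j^{(i+1)}$ is replaced by $\tilde e_k(b_i\otimes b_j^{(i+1)})$, with the same $H$. Otherwise the pair is unchanged. So every summand of $E$ is unchanged.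
\end{proof}

For $\tilde e_0$ the change of $E$ is governed by the reorderings of $b$ that move some $b_j$ to the front.

\begin{lemma}\label{lem:e0}
If $\tilde e_0b\ne0$, then
\[
E(\tilde e_0b)-E(b)=1-\#\bigl\{j:\ \tilde e_0\text{ acts on the first factor }b_j^{(1)}\text{ of the reordering moving }b_j\text{ to the front}\bigr\}.
\]
In particular $E(\tilde e_0b)=E(b)+1$ if $\varepsilon_0(b)\ge2$.
\end{lemma}

\begin{proof}
We use induction on $L$; for $L=1$ both sides are $0$. Let $b=b_1\otimes c$, so that $E(b)=E(c)+\sum_{j\ge2}H(b_1\otimes b_j^{(2)})$. We say that $\tilde e_0$ acts on $b_j^{(i)}$ if it acts on that factor in the corresponding reordering. By associativity, if $\tilde e_0$ acts on one of the first two factors of $b_1\otimes b_j^{(2)}\otimes\cdots$, then it acts on the pair $b_1\otimes b_j^{(2)}$, and it acts on $b_j^{(1)}$ if and only if it acts on the left factor of $R(b_1\otimes b_j^{(2)})$.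

\emph{Case 1: $\tilde e_0$ acts on $b_1$.} Then $c$ and all $b_j^{(2)}$ with $j\ge2$ are unchanged. Reorderings of $c$ preserve $\varepsilon_0(c)$, so $\tilde e_0$ acts on the left factor of each pair $b_1\otimes b_j^{(2)}$. By (H2), $H(b_1\otimes b_j^{(2)})$ changes by $-1$ if $\tilde e_0$ acts on $b_j^{(1)}$, and by $0$ otherwise. The total change is $-\#\{j\ge2:\tilde e_0\text{ acts on }b_j^{(1)}\}$, which is the asserted value because $j=1$ belongs to the set in the lemma.

\emph{Case 2: $\tilde e_0$ acts on $c$.} By induction $E(c)$ changes by $1-\#\{j\ge2:\tilde e_0\text{ acts on }b_j^{(2)}\}$. If $\tilde e_0$ does not act on $b_j^{(2)}$, the pair $b_1\otimes b_j^{(2)}$ is unchanged, and $\tilde e_0$ does not act on $b_j^{(1)}$. If it acts on $b_j^{(2)}$, the right factor of the pair, then $H(b_1\otimes b_j^{(2)})$ changes by $0$ if $\tilde e_0$ acts on $b_j^{(1)}$ and by $+1$ otherwise. The total change is $1-\#\{j\ge2:\tilde e_0\text{ acts on }b_j^{(1)}\}$, and $j=1$ does not belong to the set.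

Finally, if $\tilde e_0$ acts on the first factor $f$ of some reordering, then $\varphi_0(f)$ is at least $\varepsilon_0$ of the product of the remaining factors, so $\varepsilon_0(b)=\varepsilon_0(f)\le1$ by \eqref{eq:tensor} and \eqref{eq:col}.
\end{proof}

The hypothesis $\varepsilon_0(b)\ge2$ is needed: a single column with $\varepsilon_0(b)=1$ has $E(\tilde e_0b)=E(b)=0$.

The next lemma generalizes \eqref{eq:handrot}. Write $y^+=\max(y,0)$.

\begin{lemma}\label{lem:prefix}
Let $1\le a\le n-1$. Then $E(\sigma^ab)=E(b)+n_{[a]}(b)-\sum_jn_{[a]}(b_j^{(1)})$. Moreover, for $c\in B_\theta$,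
\[
E_a(c):=E(u_a\otimes c)=E(\sigma^ac)+n_{\{a+1,\dots,n\}}(c)-\sum_j(\theta_j-a)^+ .
\]
\end{lemma}

\begin{proof}
With $\tilde b_i$ as in \eqref{eq:move}, which depends on $j$, Lemma~\ref{lem:rotH} and conservation of content give
\[
E(\sigma^ab)-E(b)=\sum_{i<j}\bigl(n_{[a]}(\tilde b_i)-n_{[a]}(b_i)\bigr)=\sum_j\sum_{i<j}\bigl(n_{[a]}(b_j^{(i+1)})-n_{[a]}(b_j^{(i)})\bigr).
\]
The inner sum telescopes to $n_{[a]}(b_j)-n_{[a]}(b_j^{(1)})$, which proves the first claim. By Lemma~\ref{lem:Hu} and the first claim,
\begin{align*}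
E(u_a\otimes c)&=E(c)+\sum_jH(u_a\otimes c_j^{(1)})
=E(c)+\sum_j\min(a,\theta_j)-\sum_jn_{[a]}(c_j^{(1)})\\
&=E(\sigma^ac)-n_{[a]}(c)+\sum_j\min(a,\theta_j).
\end{align*}
Now insert $n_{[a]}(c)=\sum_j\theta_j-n_{\{a+1,\dots,n\}}(c)$ and $\theta_j-\min(a,\theta_j)=(\theta_j-a)^+$.
\end{proof}

\subsection*{Reflecting the tail}

We now set up the involution seen for $1122\leftrightarrow1111$ in Section~\ref{sec:hand}: cut a path after its first bad prefix and reflect the rest in the corresponding string. It will be used twice, classically in Section~\ref{sec:mac} and with all $\tilde e_i$ in Section~\ref{sec:level}.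

Let $\Lambda^\circ\in(P^+)_l$ with $l\ge0$, let $u=u_{\Lambda^\circ}$, and let $J\subset\{0,\dots,n-1\}$. Call an element \emph{$J$-highest} if $\varepsilon_i$ vanishes on it for all $i\in J$. For $\Lambda^\circ=0$ the element $u$ has $\varepsilon_i=\varphi_i=0$ and may be omitted. By \eqref{eq:tensor}, prefixes of $J$-highest elements are $J$-highest. If $u\otimes b$ is not $J$-highest, let $m$ be minimal such that
\[
p=u\otimes b_1\otimes\dots\otimes b_m
\]
is not $J$-highest, and let $i\in J$ be minimal with $\varepsilon_i(p)>0$. Write $b=b_1\otimes\dots\otimes b_m\otimes d$ and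
\[
b^*=b_1\otimes\dots\otimes b_m\otimes s_id ,
\]
where $s_id$ is the element of the $i$-string of $d$ with $\varepsilon_i$ and $\varphi_i$ exchanged (and $s_id=d$ if $m=L$, when $d$ is empty). Let $r=\varepsilon_i(d)-\varphi_i(d)=-\langle\mathrm{wt}(d),h_i\rangle$. Finally put
\[
\mathrm{Wt}(b)=\mathrm{wt}(b)+E(b)\delta,\qquad\hat\rho=\sum_i\Lambda_i,\qquad s_i\mu=\mu-\langle\mu,h_i\rangle\alpha_i ,
\]
where $\mathrm{wt}(b)$ is taken without $\delta$-component.

\begin{lemma}\label{lem:reflect}
\begin{itemize}
\item[(i)] $\varepsilon_i(p)=1$ and $\varphi_i(p)=0$, so $\langle\mathrm{wt}(p),h_i\rangle=-1$.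
\item[(ii)] $b\mapsto b^*$ is an involution on the set of $b\in B_\theta$ for which $u\otimes b$ is not $J$-highest. It preserves $p$, $m$ and $i$.
\item[(iii)] One of $b$, $b^*$ is obtained from the other by $|r|$ applications of $\tilde e_i$, each of them to an element $x\in B_\theta$ with $\varepsilon_i(x)\ge2$.
\item[(iv)] $\Lambda^\circ+\hat\rho+\mathrm{Wt}(b^*)=s_i\bigl(\Lambda^\circ+\hat\rho+\mathrm{Wt}(b)\bigr)$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $p=p'\otimes b_m$; here $m\ge1$ because $u$ is $J$-highest. As $p'$ is $J$-highest, $\varepsilon_i(p')=0$, and \eqref{eq:tensor} gives $0<\varepsilon_i(p)=\varepsilon_i(b_m)-\varphi_i(p')$. Since $b_m$ is a column, $\varepsilon_i(b_m)=1$, $\varphi_i(p')=0$ and $\varphi_i(b_m)=0$. So $\varepsilon_i(p)=1$ and $\varphi_i(p)=0+\max(0,0-1)=0$.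

(ii) The quantities $p,m,i$ depend only on $b_1,\dots,b_m$, and $s_i$ is an involution.

(iii) Exchanging $b$ and $b^*$ changes the sign of $r$. So assume $r\ge0$, in which case $s_id=\tilde e_i^{\,r}d$. Let $y$ be one of $d,\tilde e_id,\dots,\tilde e_i^{\,r-1}d$, so $\varepsilon_i(y)\ge1$, and let $x=b_1\otimes\dots\otimes b_m\otimes y$. As $\varphi_i(p)=0<\varepsilon_i(y)$, $\tilde e_i(p\otimes y)=p\otimes\tilde e_iy$ and $\varepsilon_i(p\otimes y)=1+\varepsilon_i(y)\ge2$. Now $p\otimes y=u\otimes x$ and $\varepsilon_i(u)=0$, so $\tilde e_i$ acts on $x$: $\tilde e_ix=b_1\otimes\dots\otimes b_m\otimes\tilde e_iy$. Moreover $\varepsilon_i(x)\ge\varepsilon_i(u\otimes x)\ge2$.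

(iv) The claim is symmetric in $b,b^*$, so again let $r\ge0$. A step $x\mapsto\tilde e_ix$ adds $\alpha_i$ to $\mathrm{wt}(x)$ modulo $\delta$. If $i\neq0$, $E$ is unchanged by Lemma~\ref{lem:classinv} and $\alpha_i$ has no $\delta$-component. If $i=0$, $E$ grows by exactly $1$ by Lemma~\ref{lem:e0}, because $\varepsilon_0(x)\ge2$, and this is the $\delta$-coefficient of $\alpha_0$. So $\mathrm{Wt}(b^*)=\mathrm{Wt}(b)+r\alpha_i$. On the other hand $\langle\Lambda^\circ+\hat\rho+\mathrm{Wt}(b),h_i\rangle=\langle\mathrm{wt}(p),h_i\rangle+1+\langle\mathrm{wt}(d),h_i\rangle=-1+1-r=-r$.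
\end{proof}

Part (i) is where the inequality in \eqref{eq:col} is indispensable. With a factor having $\varepsilon_i=2$, the first bad prefix could have $\langle\mathrm{wt}(p),h_i\rangle=-2$, and reflecting the tail would no longer realize the shifted action of $s_i$.

\section{The generating function is a Macdonald polynomial at $t=0$}\label{sec:mac}

Let
\[
G_\theta(x)=\sum_{b\in B_\theta}q^{E(b)}x^b .
\]
For a partition $\kappa$ with at most $n$ parts put $\bar\kappa=\kappa-(\kappa_n^n)$, which is the $sl_n$-weight of an element of content $\kappa$. As $E$ is constant on classical components,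
\begin{equation}\label{eq:schur}
G_\theta(x)=\sum_{\kappa}X'_\theta(\bar\kappa)\,s_\kappa(x),
\end{equation}
summed over the partitions $\kappa$ of $|\theta|$ with at most $n$ parts. In particular $G_\theta$ is symmetric. By Lemma~\ref{lem:Hu}, $X'_\theta(\lambda)\in\mathbb Z_{\ge0}[q]$; and $X'_\theta(\lambda)=0$ unless $|\theta|\ge|\lambda|$ and $|\theta|\equiv|\lambda|$ mod $n$, since $|\kappa|=|\bar\kappa|+n\kappa_n$.

\subsection*{Difference equations}

For $n=2$, splitting words by their first letter gave a recursion. For general $n$, Lemma~\ref{lem:prefix} only gives the energies of elements that begin with some $u_a$. We use it as follows. For fixed $a$ consider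
\[
\sum_{c\in B_\theta}q^{E(u_a\otimes c)}s_{\mathrm{ct}(c)},\qquad \mathrm{ct}(c)=(n_1(c),\dots,n_n(c)),
\]
where the Schur function is extended to all $\mu\in\mathbb Z^n$ by
\[
s_\mu=\frac{a_{\mu+\varrho}}{a_\varrho},\qquad a_\beta=\sum_{w\in S_n}\mathrm{sgn}(w)x^{w\beta},\qquad\varrho=(n-1,\dots,1,0).
\]
Thus $s_{s_i(\mu+\varrho)-\varrho}=-s_\mu$ for $1\le i\le n-1$, where $s_i$ exchanges the $i$-th and $(i+1)$-st entries. We evaluate the sum in two ways. By rotation it is obtained from $G_\theta$ by multiplying some of the variables by $q$ and symmetrizing. By reflection all $c$ that are not hw cancel, and for hw $c$ the prefix $u_a$ does not change the energy, so the sum is $G_\theta$ itself.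

For a Laurent polynomial $f$ let
\[
\pi(f)=\sum_{w\in S_n}w\Bigl(f\prod_{i<j}(1-x_j/x_i)^{-1}\Bigr).
\]
As $\prod_{i<j}(1-x_j/x_i)^{-1}=x^\varrho/a_\varrho$, we have $\pi(x^\mu)=s_\mu$.

\begin{proposition}\label{prop:diff}
For $1\le a\le n-1$,
\[
\pi\bigl(G_\theta(x_1,\dots,x_a,qx_{a+1},\dots,qx_n)\bigr)=q^{\sum_j(\theta_j-a)^+}\,G_\theta(x).
\]
\end{proposition}

\begin{proof}
\emph{Rotation.} In $\sum_cq^{E_a(c)}x^c$ insert Lemma~\ref{lem:prefix} and substitute $d=\sigma^ac$, so that $n_i(c)=n_{i-a}(d)$ with indices modulo $n$. With $y_i=x_i$ for $i\le a$ and $y_i=qx_i$ for $i>a$,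
\[
\sum_{c\in B_\theta}q^{E_a(c)}x^c=q^{-\sum_j(\theta_j-a)^+}\sum_{d\in B_\theta}q^{E(d)}\prod_ky_{k+a}^{n_k(d)}=q^{-\sum_j(\theta_j-a)^+}G_\theta(y_1,\dots,y_n),
\]
the last step by symmetry of $G_\theta$. Applying $\pi$ gives
\[
\pi\bigl(G_\theta(y)\bigr)=q^{\sum_j(\theta_j-a)^+}\sum_{c\in B_\theta}q^{E_a(c)}s_{\mathrm{ct}(c)} .
\]

\emph{Reflection.} Use Lemma~\ref{lem:reflect} with $\Lambda^\circ=0$ and $J=\{1,\dots,n-1\}$; here $J$-highest means hw. For $c$ not hw, the classical part of (iv) says $\mathrm{ct}(c^*)=s_i(\mathrm{ct}(c)+\varrho)-\varrho$, so $s_{\mathrm{ct}(c^*)}=-s_{\mathrm{ct}(c)}$. By (iii), $c$ and $c^*$ are joined by steps $x\mapsto\tilde e_ix$ with $i\ne0$ and $\varepsilon_i(x)\ge2>\varphi_i(u_a)$. In each of them $\tilde e_i(u_a\otimes x)=u_a\otimes\tilde e_ix$, so $E_a(\tilde e_ix)=E_a(x)$ by Lemma~\ref{lem:classinv}. Hence $E_a(c^*)=E_a(c)$, and the contributions of the elements that are not hw cancel; if $c^*=c$, then $s_{\mathrm{ct}(c)}=0$.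

If $c$ is hw, then so are all its reorderings, and the first factor $c_j^{(1)}$ of each is $u_{\theta_j}$. Thus $E_a(c)=E(c)+\sum_jH(u_a\otimes u_{\theta_j})=E(c)$. So the sum over $c$ equals $\sum_{c\text{ hw}}q^{E(c)}s_{\mathrm{ct}(c)}=G_\theta$ by \eqref{eq:schur}.
\end{proof}

For $n=2$ and $\theta=(1,1)$ the identity reads as follows: $G=x_1^2+(1+q)x_1x_2+x_2^2$ and $\pi(G(x_1,qx_2))=s_{(2,0)}+(q+q^2)s_{(1,1)}+q^2s_{(0,2)}=s_{(2,0)}+qs_{(1,1)}=G$, because $s_{(0,2)}=-s_{(1,1)}$.

\subsection*{Macdonald polynomials and the limit $t\to0$}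

We use the following facts from \cite[Ch.~VI]{M}, in $n$ variables and for partitions with at most $n$ parts. Let $T_{q,x_i}$ be the substitution $x_i\mapsto qx_i$, let $m_\lambda$ be the monomial symmetric polynomials and $e_r$ the elementary ones, and write $<$ for the dominance order. Put $(z;q)_\infty=\prod_{r\ge0}(1-zq^r)$.
\begin{itemize}
\item[(M1)] The operator $D_n^r=t^{r(r-1)/2}\sum_{|I|=r}\prod_{i\in I,\,j\notin I}\frac{tx_i-x_j}{x_i-x_j}\prod_{i\in I}T_{q,x_i}$ maps $m_\lambda$ into the span of the $m_\mu$ with $\mu\le\lambda$. There are $P_\lambda=P_\lambda(x;q,t)=m_\lambda+\sum_{\mu<\lambda}u_{\lambda\mu}(q,t)m_\mu$ with $D_n^rP_\lambda=e_r(q^{\lambda_1}t^{n-1},q^{\lambda_2}t^{n-2},\dots,q^{\lambda_n})P_\lambda$ for all $r$ ((3.6), (4.15)).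
\item[(M2)] $\displaystyle\prod_{i,j}\frac{(tx_iy_j;q)_\infty}{(x_iy_j;q)_\infty}=\sum_\lambda b_\lambda(q,t)P_\lambda(x;q,t)P_\lambda(y;q,t)$ with $\displaystyle b_\lambda(q,t)=\prod_{s\in\lambda}\frac{1-q^{a(s)}t^{l(s)+1}}{1-q^{a(s)+1}t^{l(s)}}$, where $a(s),l(s)$ are arm and leg lengths ((4.13), (6.19)).
\item[(M3)] $P_\lambda=(x_1\cdots x_n)^{\lambda_n}P_{\lambda-(\lambda_n^n)}$ ((4.17)).
\end{itemize}

\begin{lemma}\label{lem:tzero}
The coefficients of $P_\lambda(x;q,t)$ have no pole at $t=0$, so $P_\lambda(x;q,0)=m_\lambda+\sum_{\mu<\lambda}u_{\lambda\mu}(q,0)m_\mu$ is defined. For $1\le a\le n-1$,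
\begin{equation}\label{eq:Da}
\mathcal D_aP_\lambda(x;q,0)=q^{\lambda_{a+1}+\dots+\lambda_n}P_\lambda(x;q,0),\qquad
\mathcal D_a=\sum_{|I|=n-a}\ \prod_{i\in I,\,j\notin I}\frac{x_j}{x_j-x_i}\prod_{i\in I}T_{q,x_i},
\end{equation}
and, with $\lambda_{n+1}=0$,
\begin{equation}\label{eq:cauchy}
\prod_{i,j=1}^n\frac1{(x_iy_j;q)_\infty}=\sum_\lambda\Bigl(\prod_{i=1}^n\frac1{(q)_{\lambda_i-\lambda_{i+1}}}\Bigr)P_\lambda(x;q,0)P_\lambda(y;q,0).
\end{equation}
\end{lemma}

\begin{proof}
Let $\tilde D^r=t^{-r(r-1)/2}D_n^r$. The polynomial $\prod_{i<j}(x_i-x_j)\,\tilde D^rm_\lambda$ has coefficients in $\mathbb Z[q,t]$ and is antisymmetric, hence divisible by $\prod_{i<j}(x_i-x_j)$ over $\mathbb Z[q,t]$. So $\tilde D^r$ has matrix entries in $\mathbb Z[q,t]$ with respect to the $m_\mu$. Its eigenvalue $t^{-r(r-1)/2}e_r(q^{\lambda_1}t^{n-1},\dots,q^{\lambda_n})$ on $P_\lambda$ is a polynomial in $q,t$. The lowest power of $t$ in $e_r$, namely $t^{r(r-1)/2}$, comes from the last $r$ arguments alone, so at $t=0$ the eigenvalue is $q^{\lambda_{n-r+1}+\dots+\lambda_n}$.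

Let $c_1,\dots,c_{n-1}$ be indeterminates, $D=\sum_{r=1}^{n-1}c_r\tilde D^r$, and $\epsilon_\mu$ its eigenvalue on $P_\mu$. If $|\mu|=|\lambda|$ and $\mu\ne\lambda$, then some partial sum $\lambda_{n-r+1}+\dots+\lambda_n$ with $r\le n-1$ differs from the one for $\mu$, so $(\epsilon_\lambda-\epsilon_\mu)|_{t=0}\ne0$. As $m_\lambda$ is $P_\lambda$ plus a combination of the $P_\mu$ with $\mu<\lambda$,
\[
P_\lambda=\prod_{\mu<\lambda}\frac{D-\epsilon_\mu}{\epsilon_\lambda-\epsilon_\mu}\,m_\lambda .
\]
Nothing on the right has a pole at $t=0$, so the coefficients of $P_\lambda$, which lie in $\mathbb Q(q,t)$, have none. Setting $t=0$ in the eigenvalue equation of $\tilde D^{n-a}$ gives \eqref{eq:Da}.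

For \eqref{eq:cauchy} set $t=0$ in (M2). In each degree this is a finite identity, and the coefficients on the left are polynomial in $t$ because $\frac{(tz;q)_\infty}{(z;q)_\infty}=\sum_m\frac{(1-t)(1-tq)\cdots(1-tq^{m-1})}{(q)_m}z^m$. In $b_\lambda(q,0)$ only boxes of leg length $0$ contribute. In row $i$ these have arm lengths $0,\dots,\lambda_i-\lambda_{i+1}-1$, which gives $1/(q)_{\lambda_i-\lambda_{i+1}}$.
\end{proof}

\begin{proposition}\label{prop:P}
For every sequence $\theta$ in $\{1,\dots,n-1\}$,
\[
G_\theta(x)=P_\lambda(x_1,\dots,x_n;q,0),\qquad\lambda_i=\#\{j:\theta_j\ge i\}.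
\]
\end{proposition}

\begin{proof}
We first rewrite $\mathcal D_a$ through $\pi$. Let $f$ be symmetric and $g=f(x_1,\dots,x_a,qx_{a+1},\dots,qx_n)$. Both $g$ and $\prod_{i\le a<j}(1-x_j/x_i)^{-1}$ are invariant under $S_a\times S_{n-a}$. Group the sum $\pi(g)$ by the cosets $w(S_a\times S_{n-a})$. Within a coset the remaining factors sum to $\pi(1)=1$ for each of the two blocks of variables. With $I=w\{a+1,\dots,n\}$ the coset of $w$ contributes $\prod_{i\in I,\,j\notin I}(1-x_i/x_j)^{-1}\prod_{i\in I}T_{q,x_i}f$. So $\pi(g)=\mathcal D_af$.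

Proposition~\ref{prop:diff} now reads $\mathcal D_aG_\theta=q^{\lambda_{a+1}+\dots+\lambda_n}G_\theta$ for $1\le a\le n-1$, since $\sum_j(\theta_j-a)^+=\sum_{i>a}\lambda_i$. By the triangularity in Lemma~\ref{lem:tzero}, the $P_\mu(x;q,0)$ with $|\mu|=|\lambda|$ form a basis of the homogeneous symmetric polynomials of degree $|\lambda|=|\theta|$ over $\mathbb Q(q)$. They are joint eigenvectors of the $\mathcal D_a$, and the joint eigenvalue together with $|\mu|=|\lambda|$ determines $\mu$. Hence $G_\theta$ is a multiple of $P_\lambda(x;q,0)$, in which $x^\lambda$ has coefficient $1$.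

It remains to find the coefficient of $x^\lambda$ in $G_\theta$. In an element of content $\lambda$, all $\lambda_1=L$ columns contain $1$. The $\lambda_2$ columns containing $2$ therefore have height at least $2$; there are exactly $\lambda_2$ columns of height at least $2$, so all of these contain $2$, and so on. So the element is $u_{\theta_1}\otimes\dots\otimes u_{\theta_L}$. Its energy is $0$ because $R(u_a\otimes u_{a'})=u_{a'}\otimes u_a$ and $H(u_a\otimes u_{a'})=0$. The coefficient is $1$.
\end{proof}

\section{The formula without level restriction}\label{sec:unres}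

Recall $\mathcal S$ and $A_{\lambda\nu}$ from \eqref{eq:S}. Since each graded piece of $\mathcal S$ is self-dual, $A_{\lambda\nu}=A_{\nu\lambda}$. Put $(q)_\infty=\prod_{i\ge1}(1-q^i)$.

The Cauchy identity \eqref{eq:cauchy} lives on $gl_n$: it also sums over the number $\zeta_n$ of columns of height $n$, and it involves polynomial representations only. Both features disappear if we extract the coefficient of $s_\kappa(x)s_{\kappa'}(y)$ and add many full columns to $\kappa$ and $\kappa'$.

\begin{proposition}\label{prop:unres}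
If $\lambda,\nu\in\overline P^+$ and $\lambda-\nu\in\overline Q$, then
\[
\sum_\eta\frac{X'_\eta(\lambda)X'_\eta(\nu)}{(q)_{\zeta_1}\cdots(q)_{\zeta_{n-1}}}=A_{\lambda\nu}(q),
\]
and only finitely many $\eta$ contribute to each power of $q$.
\end{proposition}

\begin{proof}
Write each partition with at most $n$ parts as $\mu=\eta'+(\zeta_n^n)$, where $\eta'$ is the conjugate of $\eta$; then $\zeta_i=\mu_i-\mu_{i+1}$ for all $i\le n$, with $\mu_{n+1}=0$. By \eqref{eq:cauchy}, (M3) and Proposition~\ref{prop:P}, with $e_n(x)=x_1\cdots x_n$,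
\[
\Pi(x,y):=\prod_{i,j=1}^n\frac1{(x_iy_j;q)_\infty}=\sum_{\eta,\ \zeta_n\ge0}\frac{(e_n(x)e_n(y))^{\zeta_n}G_\eta(x)G_\eta(y)}{(q)_{\zeta_n}(q)_{\zeta_1}\cdots(q)_{\zeta_{n-1}}}.
\]
Let $\kappa=\lambda+(N^n)$ and $\kappa'=\nu+(N'^n)$ with $N'=N+(|\lambda|-|\nu|)/n$, an integer by the hypothesis $\lambda-\nu\in\overline Q$, and $N$ so large that $N,N'\ge0$. Then $|\kappa|=|\kappa'|$. By \eqref{eq:schur} the coefficient of $s_\kappa(x)s_{\kappa'}(y)$ in $\Pi$ is
\begin{equation}\label{eq:cN}
c_N=\sum_{\substack{\eta:\ |\eta|\equiv|\lambda|\\ |\eta|\le|\lambda|+nN}}\frac{X'_\eta(\lambda)X'_\eta(\nu)}{(q)_{\zeta_n}(q)_{\zeta_1}\cdots(q)_{\zeta_{n-1}}},\qquad\zeta_n=N-\frac{|\eta|-|\lambda|}n .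
\end{equation}
(The Schur function $s_\kappa$ occurs in $e_n^{\zeta_n}G_\eta$ only if $\zeta_n\le\kappa_n=N$. This is consistent with \eqref{eq:cN}: if $\zeta_n>N$, then $|\eta|<|\lambda|$ and $X'_\eta(\lambda)=0$. The same holds for $\nu$, $N'$.)

\emph{Stable value of $c_N$.} Split off the factors without $q$: $\Pi=\prod_{i,j}(1-x_iy_j)^{-1}\cdot F$ with
\[
F=\prod_{r\ge1}\prod_{i,j}(1-q^rx_iy_j)^{-1}=\sum_{\alpha,\beta}f_{\alpha\beta}(q)s_\alpha(x)s_\beta(y).
\]
In order $q^m$ only pairs with $|\alpha|=|\beta|\le m$ occur. Let $V_\sigma$ be the irreducible $GL_n$-module of highest weight $\sigma$. Since $\prod_{i,j}(1-x_iy_j)^{-1}=\sum_\sigma s_\sigma(x)s_\sigma(y)$ over partitions $\sigma$ with at most $n$ parts,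
\[
c_N=\sum_{\alpha,\beta}f_{\alpha\beta}\sum_\sigma[V_\sigma\otimes V_\alpha:V_\kappa]\,[V_\sigma\otimes V_\beta:V_{\kappa'}].
\]
For any dominant $\sigma\in\mathbb Z^n$, $[V_\sigma\otimes V_\alpha:V_\kappa]=[V_\kappa\otimes V_\alpha^*:V_\sigma]$. If this is nonzero, $\sigma$ is $\kappa$ plus a weight of $V_\alpha^*$, so $\sigma_n\ge N-|\alpha|$. Hence in order $q^m$ and for $N\ge m$ the sum may be extended to all dominant $\sigma\in\mathbb Z^n$ without change, and it becomes
\[
[V_\kappa\otimes V_\alpha^*\otimes V_\beta:V_{\kappa'}]=[\overline V(\lambda)\otimes V_\alpha^*\otimes V_\beta:\overline V(\nu)]_{sl_n};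
\]
passing to $sl_n$ loses nothing because all $GL_n$-constituents on the left have size $|\kappa|=|\kappa'|$. Finally, for $z_1\cdots z_n=1$,
\[
\sum_{\alpha,\beta}f_{\alpha\beta}s_\alpha(z^{-1})s_\beta(z)=F(z^{-1},z)=\prod_{r\ge1}\prod_{i,j}(1-q^rz_j/z_i)^{-1}=\frac{\mathcal S(z)}{(q)_\infty},
\]
the $n$ factors with $i=j$ contributing one power of $(1-q^r)^{-1}$ more than $\mathcal S$ contains. So for $N$ large the coefficient of $q^m$ in $c_N$ is that of $A_{\nu\lambda}(q)/(q)_\infty=A_{\lambda\nu}(q)/(q)_\infty$.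

\emph{Limit of \eqref{eq:cN}.} All terms have nonnegative integer coefficients. For each fixed $\eta$ we have $\zeta_n\to\infty$ as $N\to\infty$, and $1/(q)_{\zeta_n}$ increases coefficientwise to $1/(q)_\infty$. By monotone convergence
\[
\frac1{(q)_\infty}\sum_\eta\frac{X'_\eta(\lambda)X'_\eta(\nu)}{(q)_{\zeta_1}\cdots(q)_{\zeta_{n-1}}}=\frac{A_{\lambda\nu}(q)}{(q)_\infty}.
\]
(The $\eta$ with $|\eta|\not\equiv|\lambda|$ contribute $0$.) The right side has finite coefficients and the summands have nonnegative integer coefficients, so only finitely many $\eta$ contribute to each power of $q$. Multiplying by $(q)_\infty$ gives the claim.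
\end{proof}

As a check, let $n=2$ and $\lambda=\nu=0$. With $X'_{(1^2)}(0)=q$ and $X'_{(1^4)}(0)=q^2+q^4$ the left side begins
\[
1+\frac{q^2}{(1-q)(1-q^2)}+q^4+\cdots=1+q^2+q^3+3q^4+\cdots .
\]
On the right, the $sl_2$-invariants of $\mathrm{Sym}(q\,sl_2\oplus q^2sl_2\oplus\cdots)$ are, up to degree $4$: the constants; one in $\mathrm{Sym}^2(q\,sl_2)$; one in $q\,sl_2\otimes q^2sl_2$; and one each in $\mathrm{Sym}^4(q\,sl_2)$, $q\,sl_2\otimes q^3sl_2$ and $\mathrm{Sym}^2(q^2sl_2)$.

\section{Level restriction as an alternating sum}\label{sec:level}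

Let $l\ge0$ and $\Lambda^\circ,\Lambda\in(P^+)_l$. Let $\widehat W\supset W$ be the affine and the finite Weyl group. A weight $\mu$ is \emph{dominant} if $\langle\mu,h_i\rangle\ge0$ for all $i$, and \emph{strictly dominant} if all these numbers are positive. We use three standard facts. For dominant integral $\mu$ and $w\in\widehat W$ we have $w\mu\in\mu-\sum_i\mathbb Z_{\ge0}\alpha_i$; a $\widehat W$-orbit contains at most one dominant weight, and strictly dominant weights have trivial stabilizer; $\widehat W$ fixes $\delta$.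

The \emph{depth} $k(w)$ of $w\in\widehat W$ is defined by letting $-k(w)$ be the $\delta$-coefficient of $w(\Lambda+\hat\rho)$. It depends on $\Lambda$. By the first fact, and since only $\alpha_0$ contains $\delta$, $k(w)\ge0$. For an $sl_n$-weight $\mu$ put $M_\theta(\mu)=\sum q^{E(b)}$ over the $b\in B_\theta$ of $sl_n$-weight $\mu$. Let $\bar\rho$ be the classical part of $\hat\rho$ and $\bar\Lambda^\circ$ that of $\Lambda^\circ$.

\begin{lemma}\label{lem:alt}
For every sequence $\theta$ in $\{1,\dots,n-1\}$,
\[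
X_\theta(\Lambda^\circ,\Lambda)=\sum_{w\in\widehat W}\mathrm{sgn}(w)\,q^{k(w)}M_\theta\bigl(\overline{w(\Lambda+\hat\rho)}-\bar\rho-\bar\Lambda^\circ\bigr),
\]
with finitely many nonzero terms.
\end{lemma}

\begin{proof}
The right side is $\sum\mathrm{sgn}(w)q^{E(b)+k(w)}$ over the pairs $(w,b)$ for which $\Lambda^\circ+\hat\rho+\mathrm{wt}(b)$ and $w(\Lambda+\hat\rho)$ have the same classical part. Both have level $l+n$. So, with $\mathrm{Wt}(b)=\mathrm{wt}(b)+E(b)\delta$ as before, these are the pairs with
\begin{equation}\label{eq:pairs}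
\Lambda^\circ+\hat\rho+\mathrm{Wt}(b)=w(\Lambda+\hat\rho)+m\delta\qquad\text{for some }m\in\mathbb Z,
\end{equation}
and comparing $\delta$-coefficients gives $m=E(b)+k(w)$.

Each $b$ occurs in at most one pair. Indeed, if $w(\Lambda+\hat\rho)\equiv w'(\Lambda+\hat\rho)$ mod $\delta$, then $w'^{-1}w(\Lambda+\hat\rho)=\Lambda+\hat\rho+c\delta$ is dominant, so $c=0$ and $w=w'$. As $B_\theta$ is finite, the sum is finite.

\emph{Pairs with $u_{\Lambda^\circ}\otimes b$ highest.} Here highest means annihilated by all $\tilde e_i$. Then $\Lambda'=\Lambda^\circ+\mathrm{wt}(b)$ is dominant, so $w(\Lambda+\hat\rho)\equiv\Lambda'+\hat\rho$ mod $\delta$ is strictly dominant. This forces $w=1$, $\Lambda'\equiv\Lambda$ and $m=E(b)$. Conversely, every $b$ counted by $X_\theta(\Lambda^\circ,\Lambda)$ gives such a pair. These pairs contribute $X_\theta(\Lambda^\circ,\Lambda)$.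

\emph{The other pairs.} Apply Lemma~\ref{lem:reflect} with $J=\{0,\dots,n-1\}$. By its part (iv) and since $s_i$ fixes $\delta$, applying $s_i$ to \eqref{eq:pairs} gives
$\Lambda^\circ+\hat\rho+\mathrm{Wt}(b^*)=s_iw(\Lambda+\hat\rho)+m\delta$. Since $i$ is the same for $b$ and $b^*$, $(w,b)\mapsto(s_iw,b^*)$ is an involution on the remaining pairs. It preserves $m$, reverses the sign and has no fixed points. These pairs cancel.
\end{proof}

We now group the sum by cosets of $W$. For $u\in W$ we have $\overline{u\mu}=u\bar\mu$, and $u$ does not change levels and $\delta$-coefficients, so $k(uw)=k(w)$. As $w(\Lambda+\hat\rho)$ has trivial stabilizer, $\overline{w(\Lambda+\hat\rho)}$ is $W$-regular. So each coset $Ww$ contains exactly one $v$ with $\overline{v(\Lambda+\hat\rho)}$ strictly dominant for $sl_n$. Let $\widehat W^0$ be the set of these $v$ and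
\[
\nu_v=\overline{v(\Lambda+\hat\rho)}-\bar\rho\in\overline P^+ .
\]
Let $\chi_\nu$ be the character of $\overline V(\nu)$, and regard $G_\theta$ as an $sl_n$-character by setting $x_1\cdots x_n=1$. By the Weyl character formula, the coefficient $[\chi_\nu](\chi_{\bar\Lambda^\circ}G_\theta)$ of $\chi_\nu$ in $\chi_{\bar\Lambda^\circ}G_\theta$ is the coefficient of $e^{\nu+\bar\rho}$ in $G_\theta\sum_{u\in W}\mathrm{sgn}(u)e^{u(\bar\Lambda^\circ+\bar\rho)}$. As $G_\theta$ is symmetric, $M_\theta$ is $W$-invariant, so this coefficient equals $\sum_{u\in W}\mathrm{sgn}(u)M_\theta(u(\nu+\bar\rho)-\bar\rho-\bar\Lambda^\circ)$. Hence Lemma~\ref{lem:alt} becomes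
\begin{equation}\label{eq:alt}
X_\theta(\Lambda^\circ,\Lambda)=\sum_{v\in\widehat W^0}\mathrm{sgn}(v)\,q^{k(v)}\,[\chi_{\nu_v}]\bigl(\chi_{\bar\Lambda^\circ}G_\theta\bigr).
\end{equation}
For $\Lambda^\circ=l\Lambda_0$ we have $\bar\Lambda^\circ=0$, and \eqref{eq:schur} gives
\begin{equation}\label{eq:altl}
X^{(l)'}_\theta(\Lambda)=\sum_{v\in\widehat W^0}\mathrm{sgn}(v)\,q^{k(v)}X'_\theta(\nu_v).
\end{equation}

\emph{Finiteness.} For each $K$ only finitely many $v\in\widehat W^0$ have $k(v)\le K$. Indeed $v(\Lambda+\hat\rho)$ has level $l+n$, classical part $\nu_v+\bar\rho$ and $\delta$-coefficient $-k(v)$, so invariance of the norm gives $|\nu_v+\bar\rho|^2-2(l+n)k(v)=|\bar\Lambda+\bar\rho|^2$. For given $k(v)$ this leaves finitely many $\nu_v$, and $(\nu_v,k(v))$ determines $v(\Lambda+\hat\rho)$, hence $v$.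

\section{Proof of the spinon character formula}\label{sec:proof}

The positive roots of $\widehat{sl}_n$ are the positive roots of $sl_n$; the roots $r\delta+\bar\alpha$ with $r\ge1$ and $\bar\alpha$ a root of $sl_n$; and $r\delta$, $r\ge1$, with multiplicity $n-1$. Put $e^{-\delta}=q$ and drop the factor $e^{l\Lambda_0}$. The denominator of the Weyl--Kac formula is then the Weyl denominator of $sl_n$ divided by $\mathcal S$. Grouping the numerator $\sum_w\mathrm{sgn}(w)e^{w(\Lambda+\hat\rho)-\hat\rho}$ by the cosets $Wv$, $v\in\widehat W^0$, gives for all $l\ge0$ and $\Lambda\in(P^+)_l$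
\begin{equation}\label{eq:WK}
\mathrm{ch}\,V(\Lambda)=\mathcal S\sum_{v\in\widehat W^0}\mathrm{sgn}(v)\,q^{k(v)}\chi_{\nu_v},
\qquad
b^{V(\Lambda)}_\lambda(q)=\sum_{v\in\widehat W^0}\mathrm{sgn}(v)\,q^{k(v)}A_{\lambda\nu_v}(q).
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Since $v(\Lambda+\hat\rho)-(\Lambda+\hat\rho)\in Q$, we have $\nu_v\equiv\bar\Lambda\equiv\lambda$ mod $\overline Q$; the second congruence is the hypothesis on $\Lambda$ and $\lambda$. So Proposition~\ref{prop:unres} applies to every pair $(\lambda,\nu_v)$. By \eqref{eq:altl},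
\[
\sum_\eta\frac{X'_\eta(\lambda)X^{(l)'}_\eta(\Lambda)}{(q)_{\zeta_1}\cdots(q)_{\zeta_{n-1}}}
=\sum_\eta\sum_{v\in\widehat W^0}\mathrm{sgn}(v)\,q^{k(v)}\,\frac{X'_\eta(\lambda)X'_\eta(\nu_v)}{(q)_{\zeta_1}\cdots(q)_{\zeta_{n-1}}},
\]
where we may sum over all $\eta$, because $X'_\eta(\lambda)=0$ if $|\eta|\not\equiv|\lambda|$ mod $n$. The double family is $q$-adically summable: modulo $q^{K+1}$ only the finitely many $v$ with $k(v)\le K$ matter, and for each of them only finitely many $\eta$, by Proposition~\ref{prop:unres}. So the sum over $\eta$ converges and the two sums may be interchanged. By Proposition~\ref{prop:unres} and \eqref{eq:WK}, the result is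
$\sum_v\mathrm{sgn}(v)q^{k(v)}A_{\lambda\nu_v}(q)=b^{V(\Lambda)}_\lambda(q)$.
\end{proof}

\section{Arbitrary starting weights and full characters}\label{sec:ext}

Nothing in Section~\ref{sec:level} up to \eqref{eq:alt} required paths to start at $l\Lambda_0$. We call a family $a_\eta\in\mathbb Z[[q]]$ \emph{summable} if for each $K$ all but finitely many $a_\eta$ are divisible by $q^{K+1}$. Characters are graded $sl_n$-characters.

\begin{theorem}\label{thm:ext}
Let $l\ge0$ and $\Lambda^\circ,\Lambda\in(P^+)_l$.
\begin{itemize}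
\item[(a)] If $\lambda\in\overline P^+$ and $\Lambda\equiv\lambda+\Lambda^\circ$ mod $Q$, then
\[
\sum_\eta\frac{X'_\eta(\lambda)X_\eta(\Lambda^\circ,\Lambda)}{(q)_{\zeta_1}\cdots(q)_{\zeta_{n-1}}}=\sum_{k\ge0}q^k\dim\mathrm{Hom}_{sl_n}\bigl(\overline V(\lambda)\otimes\overline V(\bar\Lambda^\circ),V(\Lambda)_k\bigr).
\]
\item[(b)] With $G_\eta=P_{\eta'}(x;q,0)|_{x_1\cdots x_n=1}$,
\[
\mathrm{ch}\bigl(\overline V(\bar\Lambda^\circ)^*\otimes V(\Lambda)\bigr)=\sum_\eta\frac{X_\eta(\Lambda^\circ,\Lambda)}{(q)_{\zeta_1}\cdots(q)_{\zeta_{n-1}}}\,G_\eta .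
\]
\item[(c)] The coefficients in \textup{(b)} are the only summable family $a_\eta\in\mathbb Z[[q]]$ with $\mathrm{ch}(\overline V(\bar\Lambda^\circ)^*\otimes V(\Lambda))=\sum_\eta a_\eta G_\eta$.
\item[(d)] $G_\theta$, $X'_\theta$ and $X_\theta(\Lambda^\circ,\Lambda)$ do not depend on the order of the columns in $\theta$.
\end{itemize}
\end{theorem}

\begin{proof}
(a) Put $N^\nu_\mu=[\overline V(\bar\Lambda^\circ)\otimes\overline V(\mu):\overline V(\nu)]$; for fixed $\nu$ it is nonzero for finitely many $\mu$. By \eqref{eq:schur}, $[\chi_\nu](\chi_{\bar\Lambda^\circ}G_\eta)=\sum_\mu N^\nu_\mu X'_\eta(\mu)$. If $N^{\nu_v}_\mu\ne0$, then $\mu\equiv\nu_v-\bar\Lambda^\circ\equiv\bar\Lambda-\bar\Lambda^\circ\equiv\lambda$ mod $\overline Q$, so Proposition~\ref{prop:unres} applies to $(\lambda,\mu)$. Insert \eqref{eq:alt} and interchange sums; as in Section~\ref{sec:proof}, modulo $q^{K+1}$ only finitely many triples $(v,\mu,\eta)$ matter. The left side becomes $\sum_v\mathrm{sgn}(v)q^{k(v)}\sum_\mu N^{\nu_v}_\mu A_{\lambda\mu}$.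 By the symmetry of $A$,
\[
\sum_\mu N^\nu_\mu A_{\mu\lambda}=[\overline V(\bar\Lambda^\circ)\otimes\overline V(\lambda)\otimes\mathcal S:\overline V(\nu)]=\sum_\tau[\overline V(\bar\Lambda^\circ)\otimes\overline V(\lambda):\overline V(\tau)]\,A_{\tau\nu}.
\]
Summing over $v$ with \eqref{eq:WK} gives $\sum_\tau[\overline V(\bar\Lambda^\circ)\otimes\overline V(\lambda):\overline V(\tau)]\,b^{V(\Lambda)}_\tau(q)$, which is the right side.

If the congruence in (a) fails, both sides of (a) vanish. For the right side, compare weights modulo $\overline Q$. On the left, $X'_\eta(\lambda)\ne0$ forces all weights of $B_\eta$ to be congruent to $\lambda$ modulo $\overline Q$, and then $X_\eta(\Lambda^\circ,\Lambda)\neq0$ would imply $\bar\Lambda\equiv\bar\Lambda^\circ+\lambda$. So the identity in (a) holds for all $\lambda\in\overline P^+$.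

(b) By Proposition~\ref{prop:P}, \eqref{eq:schur} and the unitriangularity of $P_{\eta'}(x;q,0)$ and of the Schur polynomials with respect to the $m_\mu$,
\begin{equation}\label{eq:tri}
G_\eta=\chi_{\eta'}+\sum_{\kappa<\eta'}X'_\eta(\bar\kappa)\,\chi_{\bar\kappa}
\end{equation}
with $\kappa$ running over partitions below $\eta'$ in dominance order; in particular $X'_\eta(\eta')=1$. All terms in (a) have nonnegative coefficients. So (a) with $\lambda=\eta'$ bounds $X_\eta(\Lambda^\circ,\Lambda)/\prod_i(q)_{\zeta_i}$ coefficientwise by the graded multiplicity of $\overline V(\eta')$ in $\overline V(\bar\Lambda^\circ)^*\otimes V(\Lambda)$. The graded pieces of this module are finite-dimensional and different $\eta$ give different weights $\eta'$, so modulo $q^{K+1}$ this multiplicity is $0$ for all but finitely many $\eta$. The coefficients in (b) are therefore summable. Multiplying (a) by $\chi_\lambda$ and summing over $\lambda$ gives (b), because $\sum_\lambda X'_\eta(\lambda)\chi_\lambda=G_\eta$.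

(c) The difference of two such families is summable, so let $\sum_\eta a_\eta G_\eta=0$ with $(a_\eta)$ summable. Modulo $q$ this is a finite sum. If some $a_\eta\not\equiv0$ mod $q$, choose such an $\eta$ with the $sl_n$-weight $\eta'$ maximal in the dominance order of $sl_n$-weights. By \eqref{eq:tri}, another $\xi$ with $a_\xi\not\equiv0$ mod $q$ could contribute to $\chi_{\eta'}$ only if $\eta'<\xi'$ as $sl_n$-weights, which is excluded. So the coefficient of $\chi_{\eta'}$ modulo $q$ is $a_\eta$ mod $q$, a contradiction. Hence all $a_\eta$ are divisible by $q$. Dividing by $q$ and iterating gives $a_\eta=0$ for all $\eta$.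

(d) In Proposition~\ref{prop:P} the partition $\lambda$ depends only on the multiset of parts of $\theta$, which gives the claim for $G_\theta$. For $X'_\theta$ it then follows from \eqref{eq:schur}, and for $X_\theta(\Lambda^\circ,\Lambda)$ from \eqref{eq:alt}.
\end{proof}

\begin{thebibliography}{9}
\bibitem{HKKOTY}
Goro Hatayama, Anatol N. Kirillov, Atsuo Kuniba, Masato Okado, Taichiro Takagi, Yasuhiko Yamada,
\emph{Character Formulae of $\hat{sl}_n$-Modules and Inhomogeneous Paths},
arXiv:math/9802085 (1998).

\bibitem{M}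
Macdonald,
\emph{Symmetric Functions and Hall Polynomials}, 2nd ed.
\end{thebibliography}
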